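# Tensor factorizations of group algebras of $p$-groups in characteristic $p$

## 1. The two projections $g\mapsto b_g$ and $g\mapsto c_g$

Let $p$ be a prime, $k$ a field of characteristic $p$, $G$ a finite $p$-group, and suppose we are given an isomorphism of $k$-algebras
$$\theta:kG\to B\otimes C .$$
All algebras are associative and unital, homomorphisms are unital, and $\otimes=\otimes_k$ unless a different base is shown. Write $\varepsilon:kG\to k$ for the augmentation, which sends every $g\in G$ to $1$.

The augmentation can be carried over to $B\otimes C$ and restricted to each factor. Let $\varepsilon_B:B\to k$ and $\varepsilon_C:C\to k$ be the restrictions of $\varepsilon\theta^{-1}$ to $B\otimes 1$ and $1\otimes C$. Since $b\otimes c=(b\otimes1)(1\otimes c)$, we have $\varepsilon\theta^{-1}(b\otimes c)=\varepsilon_B(b)\varepsilon_C(c)$. Each augmentation lets us collapse one factor: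
$$e_B=\mathrm{id}\otimes\varepsilon_C:B\otimes C\to B,\qquad e_C=\varepsilon_B\otimes\mathrm{id}:B\otimes C\to C .$$
These are surjective algebra homomorphisms, and $\varepsilon_Be_B=\varepsilon\theta^{-1}=\varepsilon_Ce_C$. Now put, for $g\in G$,
$$b_g=e_B(\theta(g))\in B,\qquad c_g=e_C(\theta(g))\in C .$$
Both $g\mapsto b_g$ and $g\mapsto c_g$ are multiplicative, so they are homomorphisms from $G$ to the unit groups of $B$ and $C$, and $\varepsilon_B(b_g)=\varepsilon_C(c_g)=\varepsilon(g)=1$. Since $e_B\theta$ and $e_C\theta$ are onto, the $b_g$ span $B$ and the $c_g$ span $C$.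

If $G=G_1\times G_2$ and $\theta$ is the usual isomorphism $k[G_1\times G_2]\cong kG_1\otimes kG_2$, then $b_{(g_1,g_2)}=g_1$ and $c_{(g_1,g_2)}=g_2$: the two projections are the projections of the group. For an arbitrary $\theta$ the element $\theta(g)$ need not equal $b_g\otimes c_g$, and nothing so far says that $G$ is a direct product. Still, $G$ has been made to act on $B$ through the $b_g$ and on $C$ through the $c_g$. The purpose of this construction is to read a direct decomposition of the group off these two actions.

## 2. Direct factors of $G$ and tensor factors of $kG$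

A *tensor factorization* of $kG$ is an isomorphism $kG\cong B\otimes C$; it is nontrivial if neither $B$ nor $C$ is one-dimensional (equivalently, $kG=B\otimes C$ for proper subalgebras $B,C$ of $kG$). A group is directly indecomposable if it is not the direct product of two nontrivial subgroups.

A direct decomposition $G=G_1\times G_2$ gives $kG\cong kG_1\otimes kG_2$. Can $kG$ factor in some other way? The question is posed in Diego García-Lucas, Ángel del Río and Taro Sakurai, "On commutative tensor factors of group algebras", arXiv:2408.09036 (2024): does the group algebra of a directly indecomposable $p$-group over a field of characteristic $p$ ever admit a nontrivial tensor factorization, as algebras? For abelian groups there is a theorem of Carlson–Kovács: if $G$ is a finite abelian $p$-group, then to each tensor factorization $kG\cong\bigotimes_{i=1}^nA_i$ there is a direct decomposition $G=\prod_{i=1}^n G_i$ with $A_i\cong kG_i$ for each $i$. We shall not use this theorem; the proof below covers it.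

The answer to the question is no, for every $p$, every $k$ and every $G$, and the two projections of Section 1 give the factors.

**Theorem A.** Let $k$ be a field of characteristic $p$, $G$ a finite $p$-group, and $\theta:kG\to B\otimes C$ an isomorphism of $k$-algebras. With $e_B,e_C$ as in Section 1, there are subgroups $G_1,G_2$ with $G=G_1\times G_2$ such that $e_B\theta$ restricts to an isomorphism $kG_1\to B$ and $e_C\theta$ restricts to an isomorphism $kG_2\to C$.

If $G$ is directly indecomposable, then $G_1=1$ or $G_2=1$, so $\dim B=1$ or $\dim C=1$: there is no nontrivial tensor factorization.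

Call an algebra *tensor indecomposable* if it has dimension $>1$ and no nontrivial tensor factorization.

**Corollary B.** Let $k$ have characteristic $p$ and let $G,H,K$ be finite $p$-groups.

1. If $kG\cong A_1\otimes\dots\otimes A_n$, then $G=G_1\times\dots\times G_n$ with $A_i\cong kG_i$ for all $i$.
2. For $G\ne1$: $kG$ is tensor indecomposable if and only if $G$ is directly indecomposable.
3. The factorization of $kG$ into tensor indecomposable algebras is unique up to order and isomorphism of factors. The factors are the $kG_i$, where the $G_i$ are the indecomposable direct factors of $G$.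
4. Let $G=\prod_{i=1}^mG_i$ and $H=\prod_{j=1}^nH_j$ with nontrivial directly indecomposable factors. Then $kG\cong kH$ if and only if $m=n$ and $kG_i\cong kH_i$ after renumbering. Hence $k[G\times K]\cong k[H\times K]$ implies $kG\cong kH$, and $k[G^r]\cong k[H^r]$ with $r\ge1$ implies $kG\cong kH$.

**Corollary C.** Let $R$ be a commutative local ring whose residue field has characteristic $p$, and $G$ a finite $p$-group. If $RG\cong B\otimes_RC$ as $R$-algebras, then $G=G_1\times G_2$ with $B\cong RG_1$ and $C\cong RG_2$.

The textbook facts used are these.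

- For a finite $p$-group $H$, the augmentation ideal of $kH$ is nilpotent. Consequently every nonzero $kH$-module $M$ has nonzero fixed points: if $I$ is the augmentation ideal, the last nonzero $I^nM$ is killed by all $h-1$.
- The Krull–Schmidt theorem for modules of finite length.
- $Z(B\otimes C)=Z(B)\otimes Z(C)$. Indeed, if the $c_i$ are linearly independent, then $\sum b_i\otimes c_i$ commutes with $B\otimes1$ exactly when all $b_i\in Z(B)$; so the center lies in $Z(B)\otimes C$, likewise in $B\otimes Z(C)$, and the two intersect in $Z(B)\otimes Z(C)$.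
- Nakayama's lemma, for Corollary C only, in the form: a finitely generated projective module over a commutative local ring is free.
- The Krull–Remak–Schmidt theorem for finite groups, for Corollary B only.

## 3. Order 8, order 16, and the four-group over $\mathbb F_4$

**Counting conjugacy classes.** The dimension of $Z(kG)$ is the number of conjugacy classes of $G$, and it must equal $\dim Z(B)\cdot\dim Z(C)$. For the two nonabelian groups of order $8$, with $k$ of characteristic $2$, this suffices. A nontrivial factorization would have factors of dimensions $2$ and $4$, say $\dim B=2$. The kernel of $\varepsilon_B$ is one-dimensional, and together with $k1$ it spans $B$; so $B$ is commutative and $\dim Z(B)=2$. But both nonabelian groups of order $8$ have $5$ conjugacy classes, and $5$ is odd.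

Counting does not always suffice. Let $G=C_4\circ D_8$ be the group of order $16$ obtained from $C_4\times D_8$ by identifying the subgroup of order $2$ of $C_4$ with $Z(D_8)$. Here $Z(G)\cong C_4$ and $|G'|=2$, so the $12$ noncentral elements lie in classes of size $2$ and there are $4+6=10$ classes. The group is indecomposable: it is nonabelian, so a nontrivial decomposition would be $C_2\times Q$ with $Q$ nonabelian of order $8$, and then the center would be $C_2\times C_2$. Factors of dimensions $4,4$ are excluded, since $10$ is not a product of two integers that are at most $4$. But dimensions $2,8$ with centers of dimensions $2,5$ pass the count. We return to this group in Section 9.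

**The naive subgroups.** Given the projections, the obvious candidates for the factors are
$$\{g\in G:c_g=1\}\quad\text{for }G_1,\qquad\{g\in G:b_g=1\}\quad\text{for }G_2 .$$
In the standard example of Section 1 these are right. In general they are too small. Let $p=2$, $k=\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $\omega+\omega^2=1$, and $G=\langle x\rangle\times\langle y\rangle\cong C_2\times C_2$. With $X=x-1$, $Y=y-1$ we have $kG=k[X,Y]/(X^2,Y^2)$. Put
$$U=X+\omega Y,\qquad V=X+\omega^2Y .$$
Then $U^2=V^2=0$ and $UV=X^2+(\omega+\omega^2)XY+Y^2=XY$, so $1,U,V,UV$ is a basis and $kG=B\otimes C$ with $B=k\oplus kU$, $C=k\oplus kV$. From $Y=U+V$ and $X=U+\omega Y=\omega^2U+\omega V$ we read off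
$$b_x=1+\omega^2U,\quad c_x=1+\omega V,\quad b_y=1+U,\quad c_y=1+V .$$
So $b_{x^iy^j}=1+(i\omega^2+j)U$ and $c_{x^iy^j}=1+(i\omega+j)V$. Since $1,\omega$ and $1,\omega^2$ are independent over $\mathbb F_2$, both naive subgroups are trivial. Theorem A nevertheless holds here with $G_1=\langle x\rangle$, $G_2=\langle y\rangle$: the maps $x\mapsto 1+\omega^2U$ and $y\mapsto1+V$ induce isomorphisms $kG_1\to B$ and $kG_2\to C$. Note also that $b_xc_x=1+\omega^2U+\omega V+UV=x+XY\ne x$.

The obstruction in this example is that the coefficients $i\omega^2+j$ take values in $k$ and not in $\mathbb F_p$, so that the kernels are too small. A second obstruction appears already over $\mathbb F_2$. Let $G=\langle x\rangle\times\langle y\rangle\cong C_2\times C_4$ and $kG=k[X,Y]/(X^2,Y^4)$, where again $X=x-1$, $Y=y-1$. Put $U=X+Y^3$. Then $U^2=0$ and $kG=k[U]\otimes k[Y]$. Here $c_x=1+Y^3$, $c_y=1+Y$, and $c_{xy^j}$ for $j=0,1,2,3$ is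
$$1+Y^3,\quad 1+Y+Y^3,\quad 1+Y^2+Y^3,\quad 1+Y+Y^2 ,$$
never $1$. The elements $y^j$ with $0<j<4$ also have $c_{y^j}\neq 1$. So $\{g:c_g=1\}=1$, although $B=k[U]$ has dimension $2$. Exact equations such as $c_g=1$ are spoiled by terms of higher order.

The proof gets past both obstructions in two moves. First, weaken $b_g=1$ to "$b_g$ is central in $B$", and $c_g=1$ to "$c_g$ is central in $C$". This gives subgroups $K_B,K_C$, and we shall prove that $G=K_BK_C$ is a central product with $K_B\cap K_C=Z(G)$. Second, cut $K_B$ and $K_C$ down to the right size by kernels of homomorphisms to cyclic groups that are chosen with $\mathbb F_p$-valued reductions and depend only on first-order terms. The next three sections prepare the tools: first-order terms, fixed points of permutation actions, and liftable characters.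

## 4. Augmented local algebras and first-order forms

**Definition.** A finite-dimensional algebra $S$ is *augmented local* if there is an algebra homomorphism $\varepsilon_S:S\to k$ with nilpotent kernel $J_S$. Put $S^\vee=(J_S/J_S^2)^*$, regarded as the space of linear forms on $J_S$ that vanish on $J_S^2$.

The homomorphism $\varepsilon_S$ is unique: any homomorphism $S\to k$ kills nilpotent elements, hence $J_S$, and $S=k1\oplus J_S$. So isomorphisms preserve $J_S$, and algebra automorphisms preserve $\varepsilon_S$. A subalgebra of an augmented local algebra is augmented local, and so is its quotient by an ideal contained in $J_S$. If $S^\vee=0$, then $J_S=J_S^2$, so $J_S=0$ and $S=k$.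

*Example.* $S=k[t]/(t^m)$ with $m\ge2$ has $J_S=tS$, and $S^\vee$ is spanned by "coefficient of $t$". For a finite $p$-group $H$, $kH$ is augmented local. We write $\operatorname{Hom}(H,k)$ for the homomorphisms $H\to(k,+)$.

**Lemma 1.** Let $S,T$ be augmented local.

(a) If $S'\subseteq S$ is a subalgebra with $J_S\subseteq S'+J_S^2$, then $S'=S$.

(b) $S\otimes T$ is augmented local with $\mathfrak J:=J_{S\otimes T}=J_S\otimes T+S\otimes J_T$. Let $e_S=\mathrm{id}\otimes\varepsilon_T$ and $e_T=\varepsilon_S\otimes\mathrm{id}$. Every $a\in\mathfrak J$ satisfies $a\equiv e_S(a)\otimes1+1\otimes e_T(a)\pmod{\mathfrak J^2}$. The map $S^\vee\oplus T^\vee\to(S\otimes T)^\vee$, $(\lambda,\mu)\mapsto\lambda e_S+\mu e_T$, is bijective.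

(c) For a finite $p$-group $H$, the map $(kH)^\vee\to\operatorname{Hom}(H,k)$, $\lambda\mapsto(h\mapsto\lambda(h-1))$, is bijective. Its inverse sends $\chi$ to the restriction to $J_{kH}$ of the linear extension of $\chi$ to $kH$.

(d) Let $H$ be a finite $p$-group and $s:H\to1+J_S$, $t:H\to1+J_T$ homomorphisms such that $h\mapsto s_h\otimes t_h$ extends to an isomorphism $kH\to S\otimes T$. Then $S^\vee\oplus T^\vee\to\operatorname{Hom}(H,k)$, $(\lambda,\mu)\mapsto\big(h\mapsto\lambda(s_h-1)+\mu(t_h-1)\big)$, is bijective.

*Proof.* (a) Let $U=S'\cap J_S$. If $j\in J_S$ is written as $j=s'+j'$ with $s'\in S'$ and $j'\in J_S^2$, then $s'=j-j'\in U$. So $J_S=U+J_S^2$. Multiplying out $(U+J_S^2)^n$ gives $J_S^n=U^n+J_S^{n+1}$ for all $n\ge1$. Let $J_S^N=0$. Then $J_S^N\subseteq S'$, and if $J_S^{n+1}\subseteq S'$, then $J_S^n\subseteq S'$, because $U^n\subseteq S'$. Descending to $n=1$ gives $J_S\subseteq S'$, so $S=k1+J_S\subseteq S'$.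

(b) The kernel of the homomorphism $\varepsilon_S\otimes\varepsilon_T$ is $J_S\otimes T+S\otimes J_T$, a sum of two nilpotent ideals, hence nilpotent. We have
$$\mathfrak J=(J_S\otimes1)\oplus(1\otimes J_T)\oplus(J_S\otimes J_T),$$
and $J_S\otimes J_T\subseteq\mathfrak J^2$ because $u\otimes v=(u\otimes1)(1\otimes v)$. If $a=u\otimes1+1\otimes v+r$ with $r\in J_S\otimes J_T$, then $e_S(a)=u$ and $e_T(a)=v$; this gives the congruence. The map $(e_S,e_T):\mathfrak J\to J_S/J_S^2\oplus J_T/J_T^2$ is onto and kills $\mathfrak J^2$. Its kernel is $J_S^2\otimes1+1\otimes J_T^2+J_S\otimes J_T$, which lies in $\mathfrak J^2$. So the kernel equals $\mathfrak J^2$, and $\mathfrak J/\mathfrak J^2\cong J_S/J_S^2\oplus J_T/J_T^2$. Dualize.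

(c) From $gh-1=(g-1)+(h-1)+(g-1)(h-1)$, the function $h\mapsto\lambda(h-1)$ is additive. The map is injective because the $h-1$ span $J_{kH}$. Conversely, the linear extension of $\chi\in\operatorname{Hom}(H,k)$ satisfies $\chi(1)=0$ and takes the value $\chi(gh)-\chi(g)-\chi(h)+\chi(1)=0$ on $(g-1)(h-1)$; these elements span $J_{kH}^2$. So its restriction to $J_{kH}$ lies in $(kH)^\vee$, and it maps to $\chi$ since $\chi(h-1)=\chi(h)$.

(d) The isomorphism $kH\to S\otimes T$ identifies $(S\otimes T)^\vee$ with $(kH)^\vee$. Combine this with (b) and (c), using $e_S(s_h\otimes t_h-1)=s_h-1$ and $e_T(s_h\otimes t_h-1)=t_h-1$, which hold because $\varepsilon_T(t_h)=1=\varepsilon_S(s_h)$. $\square$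

## 5. Orbit sums and trace ideals

**Definition.** Let $P$ be a finite $p$-group and $M$ a $kP$-module with a finite basis $\Sigma$ permuted by $P$. For $Q\le P$ and $m\in M^Q$ let $\operatorname{Tr}_Q^P(m)=\sum_{g\in P/Q}gm\in M^P$. Put $T_P(M)=\sum_{Q<P}\operatorname{Tr}_Q^P(M^Q)$, the sum over proper subgroups $Q$.

This definition does not mention $\Sigma$, and that will matter: we shall compute the same $T_P(M)$ with two different bases.

**Lemma 2.** In this situation:

(a) The orbit sums form a basis of $M^P$, so $\dim M^P$ is the number of orbits.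

(b) $T_P(M)$ is the span of the sums of the orbits of size $>1$. Hence $M^P=k\Sigma^P\oplus T_P(M)$.

(c) If $M$ is an algebra on which $P$ acts by automorphisms, then $T_P(M)$ is an ideal of $M^P$. If $M$ is moreover augmented local, then $T_P(M)\subseteq J_M$.

*Proof.* (a) An element of $M$ is fixed exactly when its coefficients are constant on orbits.

(b) The sum of the orbit of $\sigma$ is $\operatorname{Tr}_{P_\sigma}^P(\sigma)$, where $P_\sigma$ is the stabilizer; if the orbit has size $>1$, then $P_\sigma<P$. So sums of nontrivial orbits lie in $T_P(M)$. Conversely, let $Q<P$, $m\in M^Q$ and $\sigma\in\Sigma^P$. The coefficient of $\sigma$ in $gm$ is the coefficient of $g^{-1}\sigma=\sigma$ in $m$. So the coefficient of $\sigma$ in $\operatorname{Tr}_Q^P(m)$ is $|P:Q|$ times its coefficient in $m$, which is $0$ in $k$. By (a), $\operatorname{Tr}_Q^P(m)$ is a combination of sums of nontrivial orbits.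

(c) For $a\in M^P$ we have $a\operatorname{Tr}_Q^P(m)=\operatorname{Tr}_Q^P(am)$, and likewise on the right. If $M$ is augmented local, then $\varepsilon_M$ is $P$-invariant by uniqueness, so $\varepsilon_M(\operatorname{Tr}_Q^P(m))=|P:Q|\,\varepsilon_M(m)=0$. $\square$

*Example.* Let $D_8$ act on $M=kD_8$ by conjugation, $p=2$, with $\Sigma=D_8$. Then $M^P=Z(kD_8)$ has dimension $5$, $T_P(M)$ is spanned by the three class sums of size $2$, and $M^P/T_P(M)\cong kZ(D_8)$.

The last isomorphism is general, and it is what makes these ideals useful to us.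

**Observation.** Let $G$ act on $A=kG$ by conjugation and let $P\le G$. The fixed points of $P$ on the basis $G$ are the elements of $C_G(P)$. So by Lemma 2(b),(c) the composite
$$kC_G(P)\hookrightarrow A^P\to A^P/T_P(A)\tag{1}$$
is an isomorphism of algebras.

## 6. Characters that lift to $\mathbb Z/p^{n+1}$

We shall need homomorphisms from $K_B$ to cyclic groups $\mathbb Z/p^m$ with a prescribed reduction mod $p$. A homomorphism $H\to\mathbb F_p$ does not always lift; the next definition singles out a condition under which it does, and an analogous condition for algebras.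

**Definition.** For a finite $p$-group $H$ and $n\ge0$ let $H_{(n)}=\{h\in H:h^{p^n}\in H'\}$, the preimage in $H$ of $\Omega_n(H/H')=\{u\in H/H':u^{p^n}=1\}$. For $F\in\{k,\mathbb F_p\}$ let $\operatorname{Hom}_n(H,F)$ be the set of homomorphisms $H\to F$ trivial on $H_{(n)}$. For a commutative augmented local algebra $S$ let
$$N_n(S)=\{a\in J_S:a^{p^n}=0\},\qquad S_n^\vee=\{\lambda\in S^\vee:\lambda(N_n(S))=0\}.$$

Since $S$ is commutative of characteristic $p$, $N_n(S)$ is a subspace. We have $N_0(S)=0$, the $N_n(S)$ increase with $n$, and $N_n(S)=J_S$ for large $n$. So $S^\vee=S_0^\vee\supseteq S_1^\vee\supseteq\cdots$, and $S_n^\vee=0$ for large $n$.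

*Examples.* For $H=\langle x\rangle\times\langle y\rangle\cong C_2\times C_4$ we have $H_{(1)}=\langle x,y^2\rangle$, so $\operatorname{Hom}_1(H,\mathbb F_2)$ consists of $0$ and the $y$-coordinate mod $2$. The latter lifts to a homomorphism $H\to\mathbb Z/4$; the $x$-coordinate does not, because $x$ has order $2$ and an odd element of $\mathbb Z/4$ has order $4$. On the algebra side let $S=kC_{p^a}=k[t]/(t^{p^a})$ with $a\ge1$. An element $t^j\cdot(\text{unit})$ with $1\le j<p^a$ lies in $N_n(S)$ iff $jp^n\ge p^a$. For $n<a$ this forces $j\ge p$, so $N_n(S)\subseteq J_S^2$ and $S_n^\vee=S^\vee$; for $n\ge a$, $N_n(S)=J_S$ and $S_n^\vee=0$. Hence $\sum_n\dim S_n^\vee=a=\log_p|C_{p^a}|$.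

**Lemma 3.**

(a) $\operatorname{Hom}_n(H,k)$ is spanned over $k$ by its additive subgroup $\operatorname{Hom}_n(H,\mathbb F_p)$.

(b) Every $\varphi\in\operatorname{Hom}_n(H,\mathbb F_p)$ is the reduction mod $p$ of a homomorphism $H\to\mathbb Z/p^{n+1}$.

(c) If $Z$ is a finite abelian $p$-group and $kZ\cong D\otimes E$ with $D,E$ commutative augmented local, then $\log_p|Z|=\sum_{n\ge0}(\dim D_n^\vee+\dim E_n^\vee)$.

*Proof.* (a) Write the finitely many values of $\chi\in\operatorname{Hom}_n(H,k)$ in coordinates with respect to an $\mathbb F_p$-basis of $k$. Only finitely many basis elements occur, each coordinate function is a homomorphism $H\to\mathbb F_p$ that vanishes where $\chi$ does, and $\chi$ is the combination of these coordinate functions with the basis elements as coefficients.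

(b) Let $H/H'=\bigoplus\langle u_i\rangle$ with $|u_i|=p^{a_i}$; $\varphi$ is defined on $H/H'$. If $a_i\le n$, then $u_i\in\Omega_n(H/H')$, so $\varphi(u_i)=0$. Send $u_i$ to $0$ if $a_i\le n$, and to any lift of $\varphi(u_i)$ in $\mathbb Z/p^{n+1}$ if $a_i\ge n+1$. This is well defined, because $p^{a_i}$ kills $\mathbb Z/p^{n+1}$ in the second case.

(c) Let $\Omega=\Omega_n(Z)=Z_{(n)}$ and $J=J_{kZ}$. For $a=\sum a_zz$,
$$a^{p^n}=\sum_{z\in Z} a_z^{p^n}z^{p^n}=\sum_{z\Omega\in Z/\Omega}\Big(\sum_{w\in z\Omega}a_w\Big)^{p^n}z^{p^n},$$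
and the elements $z^{p^n}$ are distinct for distinct cosets $z\Omega$. So $a^{p^n}=0$ exactly when the coefficients of $a$ sum to $0$ over each coset of $\Omega$. Hence $N_n(kZ)$ is the span of the elements $z(\omega-1)$ with $z\in Z$, $\omega\in\Omega$ (for $n=0$: $\Omega=1$ and $N_0=0$). Since $z(\omega-1)\equiv\omega-1\pmod{J^2}$, a form $\lambda\in(kZ)^\vee$ vanishes on $N_n(kZ)$ iff the corresponding homomorphism of Lemma 1(c) is trivial on $\Omega$. So $(kZ)_n^\vee$ corresponds to $\operatorname{Hom}_n(Z,k)=\operatorname{Hom}(Z/\Omega_n(Z),k)$. If $Z=\bigoplus\mathbb Z/p^{a_i}$, this space has dimension $\#\{i:a_i>n\}$, and summing over $n\ge0$ gives $\sum a_i=\log_p|Z|$.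

It remains to see that $(D\otimes E)_n^\vee=D_n^\vee\oplus E_n^\vee$ under Lemma 1(b). Let $\lambda e_D+\mu e_E$ vanish on $N_n(D\otimes E)$. This set contains $d\otimes1$ for $d\in N_n(D)$, where the form takes the value $\lambda(d)$ because $\varepsilon_D(d)=0$; so $\lambda\in D_n^\vee$, and similarly $\mu\in E_n^\vee$. Conversely, if $a\in N_n(D\otimes E)$, then $e_D(a)\in N_n(D)$ and $e_E(a)\in N_n(E)$, because $e_D,e_E$ are algebra homomorphisms that respect augmentations. So $\lambda\in D_n^\vee$ and $\mu\in E_n^\vee$ imply that $\lambda e_D+\mu e_E$ vanishes on $N_n(D\otimes E)$. $\square$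

## 7. Normalizing $\theta$ and finding permuted bases of $B$ and $C$

We start the proof of Theorem A. The algebras $B\cong B\otimes1$ and $C\cong1\otimes C$ are isomorphic to subalgebras of $kG$. So they are finite-dimensional and augmented local, with augmentations $\varepsilon_B,\varepsilon_C$, and $b_g\in1+J_B$, $c_g\in1+J_C$.

**Step 1. Normalization.** *This step replaces $\theta$ by an isomorphism that satisfies $g\mapsto b_g\otimes c_g$.* Since $g\mapsto b_g$ and $g\mapsto c_g$ are homomorphisms, $g\mapsto b_g\otimes c_g$ extends to an algebra homomorphism $\sigma:kG\to B\otimes C$. Let $\mathfrak J=J_{B\otimes C}$. By the congruence in Lemma 1(b), applied to $\theta(g)-1\in\mathfrak J$,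
$$\theta(g)-1\equiv(b_g-1)\otimes1+1\otimes(c_g-1)\pmod{\mathfrak J^2}.$$
Also $\sigma(g)-1=(b_g-1)\otimes1+1\otimes(c_g-1)+(b_g-1)\otimes(c_g-1)$, with last term in $\mathfrak J^2$. So $\theta(g)-1\equiv\sigma(g)-1\pmod{\mathfrak J^2}$. The elements $\theta(g)-1$ span $\theta(J_{kG})=\mathfrak J$, so $\mathfrak J\subseteq\sigma(kG)+\mathfrak J^2$. By Lemma 1(a), $\sigma$ is surjective, and it is bijective because $\dim kG=\dim B\otimes C$.

From now on identify $A:=kG$ with $B\otimes C$ via $\sigma$ and regard $B,C$ as commuting subalgebras of $A$. Then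
$$g=b_gc_g\quad(g\in G),\qquad B=\operatorname{span}\{b_g\},\qquad C=\operatorname{span}\{c_g\}.\tag{2}$$
Moreover $e_B(g)=b_g$ and $e_C(g)=c_g$, since $\varepsilon_C(c_g)=1=\varepsilon_B(b_g)$. Write $J=J_A$. As $b_g=e_B\theta(g)$ and $c_g=e_C\theta(g)$ for the original $\theta$, it remains to find $G=G_1\times G_2$ such that $g\mapsto b_g$ induces $kG_1\cong B$ and $g\mapsto c_g$ induces $kG_2\cong C$.

**Step 2. Permuted bases.** *This step shows that conjugation by $G$ permutes a basis of $B$ and a basis of $C$, with centralizers as stabilizers, and that the two actions are as independent as possible.* Let $G$ act on $A$ by conjugation. For $b\in B$ and $c\in C$ we have by (2)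
$$gbg^{-1}=b_gbb_g^{-1}\in B,\qquad gcg^{-1}=c_gcc_g^{-1}\in C .$$
So $B,C$ are $kG$-submodules of $A$, and $B^G=Z(B)$, $C^G=Z(C)$ because the $b_g$ span $B$ and the $c_g$ span $C$.

Further, $A=B\oplus\ker e_B$, and $\ker e_B$ is an ideal, hence stable under conjugation. So $B$, and likewise $C$, is a direct summand of the $kG$-module
$$A\cong\bigoplus_hk[G/C_G(h)],$$
where $h$ runs over representatives of the conjugacy classes. Each $k[G/C_G(h)]$ is indecomposable: its space of fixed points is one-dimensional by Lemma 2(a), while a direct sum of two nonzero $kG$-modules has fixed points of dimension at least $2$. By Krull–Schmidt, $B$ and $C$ are isomorphic to direct sums of modules $k[G/C_G(h)]$. Transport the bases of cosets; the stabilizer of the coset $uC_G(h)$ is $uC_G(h)u^{-1}=C_G(uhu^{-1})$. So $B$ has a basis $X$ and $C$ has a basis $Y$, both permuted by $G$, such that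
$$G_x=C_G(h_x)\quad(x\in X),\qquad G_y=C_G(h_y)\quad(y\in Y)\tag{3}$$
for suitable elements $h_x,h_y\in G$.

The products $xy$ form a basis of $A$ permuted by $G$, and as a $G$-set this basis is $X\times Y$. Counting orbits with Lemma 2(a),
$$|G\backslash(X\times Y)|=\dim Z(A)=\dim Z(B)\cdot\dim Z(C)=|G\backslash X|\cdot|G\backslash Y|.$$
For $G$-orbits $O\subseteq X$ and $O'\subseteq Y$, the set $O\times O'$ is a nonempty union of orbits, and there are $|G\backslash X|\cdot|G\backslash Y|$ such sets. So equality forces:
$$\text{each }O\times O'\text{ is a single }G\text{-orbit.}\tag{4}$$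
In particular $G_x$ is transitive on every $G$-orbit of $Y$. So $G_x$ and $G$ have the same orbits on $Y$, and Lemma 2(a) gives
$$C^{G_x}=C^G=Z(C)\ \ (x\in X),\qquad B^{G_y}=B^G=Z(B)\ \ (y\in Y),\tag{5}$$
the second by symmetry.

## 8. The central product $G=K_BK_C$

**Step 3. Kernels of the two actions.** *This step shows that $G$ is a central product of two subgroups, one acting trivially on $B$ and the other acting trivially on $C$.* Let
$$K_B=\{g\in G:b_g\in Z(B)\},\qquad K_C=\{g\in G:c_g\in Z(C)\},\qquad Z=Z(G).$$
Since $g$ acts on $B$ as conjugation by $b_g$, the set $K_B$ is the kernel of the action on $B$; likewise for $K_C$. So both are normal subgroups, $K_B=\bigcap_xG_x$ and $K_C=\bigcap_yG_y$. *Example:* for $G=D_8\times C_2$ with $B=kC_2$, $C=kD_8$ in the standard way, $K_B=G$ and $K_C=Z(D_8)\times C_2=Z(G)$.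

First, $[K_B,K_C]=1$: for $g\in K_B$ and $h\in K_C$,
$$gh=b_gb_h\,c_gc_h=b_hb_g\,c_hc_g=hg .$$
Second, $K_B\cap K_C=Z$. If $b_g$ and $c_g$ are central in $B$ and $C$, then $g=b_gc_g$ is central in $A$. If $g\in Z$, apply $e_B$ and $e_C$ to $gh=hg$: $b_g$ commutes with all $b_h$ and $c_g$ with all $c_h$, so they are central by (2).

Third, $h_x\in K_C$ for all $x\in X$. The element $h_x$ commutes with all $q\in G_x=C_G(h_x)$. Applying $e_C$, $c_{h_x}$ commutes with all $c_q$, $q\in G_x$; so $c_{h_x}\in C^{G_x}=Z(C)$ by (5). Symmetrically $h_y\in K_B$ for all $y\in Y$.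

Let $R=\langle h_x:x\in X\rangle\le K_C$. By (3), $K_B=\bigcap_xC_G(h_x)=C_G(R)$. Hence $K_B\le C_G(K_C)\le C_G(R)=K_B$. With the symmetric statement,
$$C_G(K_C)=K_B,\qquad C_G(K_B)=K_C .\tag{6}$$

**Claim.** $G=K_BK_C$.

*Proof.* Suppose not. The subgroup $K_BK_C$ lies in a maximal subgroup of $G$, which is normal of index $p$. So there is a nonzero homomorphism $\chi:G\to\mathbb F_p$ trivial on $K_BK_C$. Extend $\chi$ linearly to $A\to k$. By Lemma 1(c) it vanishes on $J^2$.

Apply Lemma 2 to $P=K_C$ acting by conjugation on $A$ with basis $G$. The space $A^{K_C}$ is spanned by the elements of $C_G(K_C)=K_B$ and by the sums of the $K_C$-orbits of size $>1$, whose sizes are divisible by $p$. The map $\chi$ kills $K_B$. It is constant on conjugacy classes, so on a sum of $p^m$ conjugate elements with $m\ge1$ it takes the value $p^m\chi(h)=0$. So $\chi(A^{K_C})=0$. Since $K_C$ acts trivially on $C$, we have $C\subseteq A^{K_C}$ and $\chi(C)=0$. Symmetrically, using $C_G(K_B)=K_C$, $\chi(B)=0$.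

By Lemma 1(b), $J=J_B+J_C+J^2$, so $\chi(J)=0$. Then $\chi(g)=\chi(g-1)=0$ for all $g\in G$, a contradiction. $\square$

## 9. The algebras $kK_B$, $kK_C$ and $kZ$ as tensor products

**Step 4. Three isomorphisms.** *This step expresses the group algebras of $K_B$, $K_C$ and $Z$ as tensor products, so that Lemma 1(d) describes the characters of these groups.* Let $T_B=T_G(B)$ and $T_C=T_G(C)$. By Lemma 2(c) they are ideals of $B^G=Z(B)$ and $C^G=Z(C)$, contained in $J_B$ and $J_C$. So
$$D=Z(B)/T_B,\qquad E=Z(C)/T_C$$
are commutative augmented local algebras. Bars denote images in $D$ and $E$.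

We use the isomorphism (1) for $P=K_C,K_B,G$. Its left side is computed with the basis $G$: by (6), $C_G(P)=K_B,K_C,Z$ respectively. Its right side is computed with the basis $X\times Y$, which is allowed because $T_P(A)$ does not depend on the basis.

Let $P=K_C$. It fixes $Y$ pointwise. Since $G=K_CK_B$ and $K_B$ fixes $X$ pointwise, the $P$-orbits on $X$ are the $G$-orbits. So the $P$-orbits on $X\times Y$ are the sets $O\times\{y\}$ with $O$ a $G$-orbit on $X$, and the sum of such an orbit is (orbit sum of $O$)$\cdot y$. By Lemma 2(a),(b), $A^P=Z(B)\otimes C$ and $T_P(A)=T_B\otimes C$, so $A^P/T_P(A)=D\otimes C$.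

Let $P=K_B$. Symmetrically, $A^P/T_P(A)=B\otimes E$.

Let $P=G$. By (4) the orbits are the sets $O\times O'$, and the orbit sums are the products of orbit sums. The orbit $O\times O'$ has size $>1$ iff $|O|>1$ or $|O'|>1$. So $A^G=Z(B)\otimes Z(C)$, $T_G(A)=T_B\otimes Z(C)+Z(B)\otimes T_C$, and $A^G/T_G(A)=D\otimes E$.

Since $g=b_gc_g$, the isomorphism (1) reads in the three cases
$$\alpha:kK_B\to D\otimes C,\ g\mapsto\bar b_g\otimes c_g;\qquad\beta:kK_C\to B\otimes E,\ g\mapsto b_g\otimes\bar c_g;\qquad\gamma:kZ\to D\otimes E,\ z\mapsto\bar b_z\otimes\bar c_z .$$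
By Lemma 1(d) we identify
$$\operatorname{Hom}(K_B,k)=D^\vee\oplus C^\vee,\qquad\operatorname{Hom}(K_C,k)=B^\vee\oplus E^\vee,\qquad\operatorname{Hom}(Z,k)=D^\vee\oplus E^\vee .\tag{7}$$
For example, $(\delta,\lambda)\in D^\vee\oplus C^\vee$ is the homomorphism $g\mapsto\delta(\bar b_g-1)+\lambda(c_g-1)$ on $K_B$.

For $\delta\in D^\vee$ write $\hat\delta=(\delta,0)\in\operatorname{Hom}(K_B,k)$, so $\hat\delta(g)=\delta(\bar b_g-1)$. For $\eta\in E^\vee$ write $\hat\eta=(0,\eta)\in\operatorname{Hom}(K_C,k)$, so $\hat\eta(g)=\eta(\bar c_g-1)$. Comparing formulas,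
$$\hat\delta|_Z=(\delta,0),\qquad\hat\eta|_Z=(0,\eta)\qquad\text{in }D^\vee\oplus E^\vee=\operatorname{Hom}(Z,k).\tag{8}$$
Finally, if $\delta\in D_n^\vee$, then $\hat\delta\in\operatorname{Hom}_n(K_B,k)$. Indeed, let $g\in K_B$ with $g^{p^n}\in K_B'$. The homomorphism $h\mapsto\bar b_h$ from $K_B$ to the units of the commutative algebra $D$ kills $K_B'$, so $\bar b_g^{\,p^n}=1$. Hence $(\bar b_g-1)^{p^n}=0$, that is, $\bar b_g-1\in N_n(D)$, and $\hat\delta(g)=\delta(\bar b_g-1)=0$. In the same way, $\eta\in E_n^\vee$ implies $\hat\eta\in\operatorname{Hom}_n(K_C,k)$.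

*The group $C_4\circ D_8$ of Section 3.* Suppose $k$ has characteristic $2$, $\dim B=2$ and $\dim C=8$. Then $B$ is commutative, so $K_B=G$ and $K_C=C_G(G)=Z\cong C_4$. By (7), $B^\vee\oplus E^\vee=\operatorname{Hom}(C_4,k)$ has dimension $1$. As $\dim B^\vee=1$, we get $E^\vee=0$ and $E=k$. But $\beta$ gives $4=\dim B\cdot\dim E=2$, a contradiction. So the algebra of this indecomposable group has no nontrivial tensor factorization.

## 10. Replacing $k$-valued characters by $\mathbb F_p$-valued ones

**Step 5. Choice of characters.** *This step constructs homomorphisms from $K_B$ and $K_C$ to products of cyclic groups which together restrict to an isomorphism on $Z$.* The characters $\hat\delta,\hat\eta$ already behave well on $Z$ by (8), but they take values in $k$; this is the difficulty of the $\mathbb F_4$ example. We perturb them.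

Choose a basis $\delta_1,\dots,\delta_r$ of $D^\vee$ adapted to the flag $D^\vee=D_0^\vee\supseteq D_1^\vee\supseteq\cdots$, with integers $m_i\ge1$ such that $\{\delta_i:m_i>n\}$ is a basis of $D_n^\vee$ for every $n\ge0$. Then $\delta_i\in D_{m_i-1}^\vee$, and $\sum_im_i=\sum_{n\ge0}\#\{i:m_i>n\}=\sum_n\dim D_n^\vee$. Choose similarly a basis $\eta_1,\dots,\eta_s$ of $E^\vee$ and $l_j\ge1$. By Lemma 3(c) applied to $\gamma$,
$$\sum_im_i+\sum_jl_j=\log_p|Z| .\tag{9}$$

Consider tuples $(\chi_1,\dots,\chi_r,\psi_1,\dots,\psi_s)$ with $\chi_i\in\operatorname{Hom}_{m_i-1}(K_B,k)$ and $\psi_j\in\operatorname{Hom}_{l_j-1}(K_C,k)$, and the following conditions.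

- (i) The restrictions $\chi_i|_Z,\psi_j|_Z$ form a basis of $\operatorname{Hom}(Z,k)$, which has dimension $r+s$ by (7).
- (ii) The $D^\vee$-components of $\chi_1,\dots,\chi_r$ form a basis of $D^\vee$.
- (iii) The $E^\vee$-components of $\psi_1,\dots,\psi_s$ form a basis of $E^\vee$.

With respect to fixed bases of $\operatorname{Hom}(Z,k)$, $D^\vee$ and $E^\vee$, these conditions say that three determinants $\Delta_1(\chi,\psi)$, $\Delta_2(\chi)$, $\Delta_3(\psi)$ are nonzero. Each is $k$-linear in each entry on which it depends, since restriction to $Z$ and taking components are linear. Each entry occurs in exactly two of them. The tuple $(\hat\delta_i,\hat\eta_j)$ is admissible by the last paragraph of Step 4, and it satisfies (i) by (8), and (ii), (iii) by definition.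

Now replace the entries one at a time by $\mathbb F_p$-valued ones. Take a tuple that satisfies (i)–(iii), fix all entries but one, and let that entry vary in its space $W$, which is $\operatorname{Hom}_{m_i-1}(K_B,k)$ or $\operatorname{Hom}_{l_j-1}(K_C,k)$. The two determinants that involve it become $k$-linear forms on $W$, nonzero because they do not vanish at the current entry. Let $W^0\subseteq W$ be the additive subgroup of $\mathbb F_p$-valued elements. By Lemma 3(a), $W^0$ spans $W$, so neither form vanishes on all of $W^0$; each vanishes on a proper subgroup of $W^0$. A group is never the union of two proper subgroups $V_1,V_2$: if one contains the other this is clear, and otherwise, for $v_1\in V_1\setminus V_2$ and $v_2\in V_2\setminus V_1$, the sum $v_1+v_2$ lies in neither. So some element of $W^0$ keeps both determinants nonzero; the third determinant does not involve this entry. After $r+s$ replacements all $\chi_i,\psi_j$ are $\mathbb F_p$-valued and (i)–(iii) hold.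

*In the $\mathbb F_4$ example* $G=K_B=K_C=Z$, $D=B$, $E=C$ and all $m_i,l_j$ are $1$. Let $x^*,y^*$ be the coordinate homomorphisms $G\to\mathbb F_2$, and let $\delta,\eta$ be the forms with $\delta(U)=1$, $\eta(V)=1$. Then $\hat\delta=\omega^2x^*+y^*$ and $\hat\eta=\omega x^*+y^*$, so $x^*=\hat\delta+\hat\eta$ and $y^*=\omega\hat\delta+\omega^2\hat\eta$. The pair $\chi_1=x^*$, $\psi_1=y^*$ is $\mathbb F_2$-valued and satisfies (i)–(iii).

Since $\chi_i\in\operatorname{Hom}_{m_i-1}(K_B,\mathbb F_p)$ and $\psi_j\in\operatorname{Hom}_{l_j-1}(K_C,\mathbb F_p)$, Lemma 3(b) lifts them to homomorphisms to $\mathbb Z/p^{m_i}$ and $\mathbb Z/p^{l_j}$. Collecting these, we get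
$$f_1:K_B\to T_1=\bigoplus_i\mathbb Z/p^{m_i},\qquad f_2:K_C\to T_2=\bigoplus_j\mathbb Z/p^{l_j},$$
whose coordinates reduce mod $p$ to the $\chi_i$ and the $\psi_j$. Let $f=(f_1,f_2)|_Z:Z\to T_1\times T_2$. By (i), the $\chi_i|_Z,\psi_j|_Z$ are linearly independent over $\mathbb F_p$, so the map $Z\to\mathbb F_p^{r+s}$ they define is onto: a proper image would be killed by a nonzero linear form on $\mathbb F_p^{r+s}$, which would be a linear relation. Thus $f$ is onto modulo $p(T_1\times T_2)$, the Frattini subgroup of $T_1\times T_2$, and hence onto. By (9), $|T_1\times T_2|=|Z|$. So $f$ is an isomorphism.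

## 11. The direct decomposition of $G$

**Step 6. The factors.** *This step takes kernels of $f_1$ and $f_2$ and checks that they are the factors we want.* Put
$$G_2=\ker f_1\le K_B,\qquad G_1=\ker f_2\le K_C,\qquad Z_1=Z\cap G_1,\qquad Z_2=Z\cap G_2 .$$
Note the crossing: $G_2$ lies in the subgroup that acts trivially on $B$. An element $z\in Z$ lies in $Z_1$ iff $f_2(z)=0$, so $Z_1=f^{-1}(T_1\times0)$, and similarly $Z_2=f^{-1}(0\times T_2)$. As $f$ is an isomorphism, $Z_1\cap Z_2=1$, $f_1(Z_1)=T_1$ and $f_2(Z_2)=T_2$.

For $g\in K_B$ there is $z\in Z_1$ with $f_1(z)=f_1(g)$, and then $z^{-1}g\in\ker f_1=G_2$. So $K_B=Z_1G_2$, and likewise $K_C=G_1Z_2$. Now: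

- $[G_1,G_2]\le[K_C,K_B]=1$, so $G_1G_2$ is a subgroup in which $G_1$ and $G_2$ commute;
- $G_1\cap G_2\le K_C\cap K_B=Z$, so $G_1\cap G_2=Z_1\cap Z_2=1$;
- $G_1G_2$ contains $Z_1G_2=K_B$ and $G_1Z_2=K_C$, so $G_1G_2=G$ by the Claim in Section 8.

Thus $G=G_1\times G_2$.

**Step 7. The isomorphisms.** *This step shows that $kG_2\to C$, $g\mapsto c_g$, and $kG_1\to B$, $g\mapsto b_g$, are bijective.* Let $\lambda\in C^\vee$ vanish on all $c_g-1$ with $g\in G_2$. The character $(0,\lambda)\in\operatorname{Hom}(K_B,k)$, $g\mapsto\lambda(c_g-1)$, is then trivial on $G_2=\ker f_1$. So it factors through $f_1$, which is onto $T_1$. Since $\operatorname{Hom}(T_1,k)$ is spanned by the coordinate maps mod $p$, there are $a_i\in k$ with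
$$(0,\lambda)=\sum_ia_i\chi_i .$$
Compare $D^\vee$-components: the $D^\vee$-components of the $\chi_i$ are linearly independent by (ii), so all $a_i=0$ and $\lambda=0$. Hence no nonzero form in $C^\vee$ vanishes on all $c_g-1$ with $g\in G_2$, which means
$$J_C=\operatorname{span}\{c_g-1:g\in G_2\}+J_C^2 .$$
The image of $kG_2\to C$ is a subalgebra containing these $c_g-1$, so by Lemma 1(a) it is $C$.

Symmetrically, let $\lambda\in B^\vee$ vanish on all $b_g-1$ with $g\in G_1$. Then $(\lambda,0)\in\operatorname{Hom}(K_C,k)$ is trivial on $\ker f_2$, so it is a combination of the $\psi_j$; its $E^\vee$-component is $0$, so (iii) gives $\lambda=0$. Hence $kG_1\to B$ is onto.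

So $|G_1|\ge\dim B$ and $|G_2|\ge\dim C$, while $|G_1||G_2|=|G|=\dim B\cdot\dim C$. Both inequalities are equalities, and both surjections are isomorphisms. As $b_g=e_B\theta(g)$ and $c_g=e_C\theta(g)$, Theorem A is proved. $\blacksquare$

## 12. Several factors, cancellation, and local coefficient rings

*Proof of Corollary B.* (1) Induct on $n$; for $n=1$ take $G_1=G$. For $n\ge2$, Theorem A with $B=A_1$ and $C=A_2\otimes\dots\otimes A_n$ gives $G=G_1\times G^*$ with $A_1\cong kG_1$ and $A_2\otimes\dots\otimes A_n\cong kG^*$. Apply the induction hypothesis to $G^*$.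

(2) If $kG\cong B\otimes C$ nontrivially, Theorem A gives $G=G_1\times G_2$ with $|G_1|=\dim B>1$ and $|G_2|=\dim C>1$. Conversely, $G=G_1\times G_2$ with nontrivial factors gives the nontrivial factorization $kG\cong kG_1\otimes kG_2$.

(3) If $G=\prod G_i$ with nontrivial indecomposable $G_i$, then $kG\cong\bigotimes kG_i$, and each $kG_i$ is tensor indecomposable by (2). Now let $kG\cong\bigotimes A_i$ with all $A_i$ tensor indecomposable. By (1) there is a decomposition $G=\prod G_i^*$ with $A_i\cong kG_i^*$, and by (2) the $G_i^*$ are directly indecomposable; they are nontrivial since $\dim A_i>1$. By Krull–Remak–Schmidt the $G_i^*$ are determined by $G$ up to isomorphism and order, hence so are the $A_i$.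

(4) If $kG\cong kH$, then $\bigotimes kG_i$ and $\bigotimes kH_j$ are two factorizations of the same algebra into tensor indecomposable algebras, so (3) applies. The converse is clear. For the cancellation statements let $\mu(G)$ be the multiset of isomorphism classes of the algebras $kG_i$. We have shown that $kG\cong kH$ if and only if $\mu(G)=\mu(H)$. Also $\mu(G\times K)=\mu(G)+\mu(K)$ and $\mu(G^r)=r\mu(G)$. So $k[G\times K]\cong k[H\times K]$ gives $\mu(G)+\mu(K)=\mu(H)+\mu(K)$, hence $\mu(G)=\mu(H)$; and $k[G^r]\cong k[H^r]$ gives $r\mu(G)=r\mu(H)$, hence $\mu(G)=\mu(H)$. $\blacksquare$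

*Proof of Corollary C.* Let $\theta:RG\to B\otimes_RC$ be an isomorphism, let $\mathfrak m$ be the maximal ideal of $R$, and $k=R/\mathfrak m$. Let $\varepsilon_B:B\to R$ and $\varepsilon_C:C\to R$ be the composites of $B\to B\otimes_RC$ and $C\to B\otimes_RC$ with $\varepsilon\theta^{-1}$, where $\varepsilon:RG\to R$ is the augmentation. Put $e_B=\mathrm{id}\otimes\varepsilon_C$ and $e_C=\varepsilon_B\otimes\mathrm{id}$.

We first see that $B$ and $C$ are free. The composite $B\to B\otimes_RC\xrightarrow{e_B}B$, $b\mapsto b\otimes1\mapsto b$, is the identity. So $B$ is an $R$-module direct summand of $B\otimes_RC\cong RG$; hence it is finitely generated projective, hence free of finite rank. The same holds for $C$.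

Reduction mod $\mathfrak m$ turns $\theta$ into an isomorphism $kG\cong(B/\mathfrak mB)\otimes_k(C/\mathfrak mC)$, and $e_B,e_C$ reduce to the maps of Theorem A for it. Take $G=G_1\times G_2$ from Theorem A. The $R$-algebra maps $e_B\theta:RG_1\to B$ and $e_C\theta:RG_2\to C$ are maps of free modules of finite rank that are bijective mod $\mathfrak m$. So the ranks agree, the determinants are nonzero mod $\mathfrak m$, hence units of the local ring $R$, and the maps are isomorphisms. $\blacksquare$

## 13. $\mathbb Q(i)C_4$ and a group of order 12 over $\mathbb F_9$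

Neither of the hypotheses "$\operatorname{char}k=p$" and "$G$ is a $p$-group" can be dropped.

*Characteristic different from $p$.* Let $k=\mathbb Q(i)$. All fourth roots of unity lie in $k$, so $kC_4\cong k^4\cong k^2\otimes k^2$, although $C_4$ is indecomposable.

*$G$ not a $p$-group, with $p$ dividing $|G|$.* Let $p=3$, $k=\mathbb F_9$ with $i\in k$, $i^2=-1$, and
$$G=\langle a,t\mid a^3=t^4=1,\ tat^{-1}=a^{-1}\rangle$$
of order $12$. This group is indecomposable. Its Sylow $2$-subgroups are cyclic, so in a nontrivial decomposition the two factors cannot both have even order, since then $G$ would contain $C_2\times C_2$. So one factor has odd order, the orders are $3$ and $4$, and $G$ would be abelian, which it is not.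

But $kG$ factors. Let $z=t^2\in Z(G)$ and $e_\pm=(1\pm z)/2$; these are orthogonal idempotents with $e_++e_-=1$ and $ze_\pm=\pm e_\pm$. Put $w=e_++ie_-\in k\langle z\rangle^\times$. It is central in $kG$, and $w^2=e_+-e_-=z$. Let $t'=tw$. Then $t'^2=t^2w^2=z^2=1$ and $t'at'^{-1}=tat^{-1}=a^{-1}$. So $a,t'$ satisfy the relations of $S_3$, and $z$ is central of order $2$. This gives a homomorphism $kS_3\otimes kC_2\to kG$ whose image contains $a$, $z$, $t'$, hence $w^{-1}\in k\langle z\rangle$ and $t=t'w^{-1}$. It is onto, and since both sides have dimension $12$, it is an isomorphism.
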